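# Twenty-four vectors in $\mathbb R^4$, and why partial inertia $(4,0)$ does not force $(3,2)$

## The set $S_{24}$ and its orthogonality relations

Everything turns on one finite set of vectors. Let $S_{24}\subset\mathbb R^4$ consist of

* the 4 vectors $e_i$,
* the 12 vectors $e_i+e_j,\ e_i-e_j$ $(i<j)$,
* the 8 vectors $h_\varepsilon=(1,\varepsilon_2,\varepsilon_3,\varepsilon_4)$ with $\varepsilon_k=\pm1$.

No two of these vectors are parallel. We use only which pairs are orthogonal, so let us list that. Write $h=h_\varepsilon=(h_1,\dots,h_4)$ with $h_1=1$.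

* $e_i\perp e_j$ for $i\ne j$; $e_l\perp e_i\pm e_j$ exactly when $l\notin\{i,j\}$; and $e_i$ is never orthogonal to any $h$.
* $e_i+e_j\perp e_i-e_j$; vectors $e_i\pm e_j$ and $e_k\pm e_l$ with disjoint index pairs are orthogonal; if the index pairs share exactly one index, the inner product is $\pm1$.
* For each pair $i<j$, $h$ is orthogonal to exactly one of $e_i\pm e_j$, namely $e_i-h_ih_je_j$, since $h_i-h_ih_jh_j=0$.
* $h_\varepsilon\perp h_{\varepsilon'}$ iff $1+\sum_{k}\varepsilon_k\varepsilon_k'=0$, that is, iff $\varepsilon,\varepsilon'$ agree in exactly one of the indices $2,3,4$.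

As a check, each vector is orthogonal to nine others: for $e_1$, three $e_j$ and six $e_j\pm e_k$; for $e_1+e_2$, the vectors $e_3,e_4,e_1-e_2,e_3\pm e_4$ and four $h$'s; for an $h$, six vectors $e_i\pm e_j$ and three $h'$.

A permutation of coordinates maps $S_{24}$ to itself up to signs of vectors, so it preserves the whole list.

What the set is for: these orthogonality relations can be realized in Euclidean $\mathbb R^4$, by construction, but we shall prove that they cannot be realized in a space with a form of signature $(3,2)$. In terms of matrices, this answers a question about eigenvalue signs of symmetric matrices with a prescribed zero pattern.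

## Matrices of a graph, partial inertia, and the statements

**Definition (matrices of a graph).** Let $G=(V,E)$ be a simple undirected graph with $V=\{1,\dots,n\}$. $\mathcal S(G)$ is the set of real symmetric $n\times n$ matrices $A=[a_{ij}]$ such that, for $i\ne j$, $a_{ij}\neq0$ iff $\{i,j\}\in E$. The diagonal is unrestricted.

**Definition (partial inertia).** For a real symmetric $M$, $\operatorname{pin}(M)=(\pi,\nu)$, where $\pi$ and $\nu$ are the numbers of positive and negative eigenvalues, with multiplicity. Put $I(G)=\{\operatorname{pin}(M):M\in\mathcal S(G)\}$.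

Since $\mathcal S(G)=-\mathcal S(G)$, the set $I(G)$ is symmetric under $(\pi,\nu)\mapsto(\nu,\pi)$. For example, for the path on three vertices,
$$M=\begin{pmatrix}1&1&0\\1&2&1\\0&1&1\end{pmatrix}\in\mathcal S(P_3).$$
This is the Gram matrix of $(1,0),(1,1),(0,1)$, which span $\mathbb R^2$, so $\operatorname{pin}(M)=(2,0)$.

**Definition (graph of a set of vectors).** For a finite set $S$ of nonzero vectors in $\mathbb R^k$, $G(S)$ has vertex set $S$, and $u\ne v$ are adjacent iff $u\cdot v\neq0$.

The Gram matrix $[u\cdot v]_{u,v\in S}$ lies in $\mathcal S(G(S))$. If $S$ spans $\mathbb R^k$, it is positive semidefinite of rank $k$, so its partial inertia is $(k,0)$. For example, for $S=\{e_1,e_2,e_1+e_2,e_1-e_2\}\subset\mathbb R^2$ the only orthogonal pairs are $\{e_1,e_2\}$ and $\{e_1+e_2,e_1-e_2\}$, so $G(S)$ is a 4-cycle and $(2,0)\in I(G(S))$.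

Put $G_{24}=G(S_{24})$. The question, posed in Wayne Barrett, H. Tracy Hall, Raphael Loewy, "The inverse inertia problem for graphs", arXiv:0711.3049 (2007), is this: let $G$ have $n\ge5$ vertices and let $M\in\mathcal S(G)$ have $\operatorname{pin}(M)=(4,0)$. Must there be an $M'\in\mathcal S(G)$ with $\operatorname{pin}(M')=(3,2)$? (For $n<5$ the pair $(3,2)$ is impossible for trivial reasons.)

For very small $n$ the answer is yes, for every graph. Let $A$ be the adjacency matrix of $G$ and $D$ a diagonal matrix with distinct diagonal entries. For small $t>0$ the matrix $D+tA\in\mathcal S(G)$ has eigenvalues close to the entries of $D$. If $n=5$, take three positive and two negative entries; then $\operatorname{pin}(D+tA)=(3,2)$. If $n=6$, take three positive entries, two negative and one zero, and let $\lambda$ be the eigenvalue of $D+tA$ closest to $0$. Then $D+tA-\lambda I\in\mathcal S(G)$ has partial inertia $(3,2)$ for small $t$. So a negative answer needs $n\ge7$.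

**Theorem 1 (answer to the question).** The Gram matrix of $S_{24}$ is in $\mathcal S(G_{24})$ and has partial inertia $(4,0)$. No $M'\in\mathcal S(G_{24})$ has $\operatorname{pin}(M')=(\pi,\nu)$ with $\pi\le3$, $\nu\le2$. In particular $(3,2)\notin I(G_{24})$.

So the answer is no. The sharp form describes exactly what is forced.

**Theorem 2 (sharp form).**

(a) Let $k\ge3$ and let $G$ be any graph on $n$ vertices with $(k,0)\in I(G)$. Then $I(G)$ contains every $(\pi,\nu)$ with $\pi+\nu\le n$ and [$\max(\pi,\nu)\ge k$ or $\pi=\nu=k-1$].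

(b) For $k=4$ nothing else is forced: $I(G_{24})$ is exactly $\{(\pi,\nu):\pi+\nu\le24,\ \max(\pi,\nu)\ge4\text{ or }\pi=\nu=3\}$. Hence $(4,0)$ forces $(3,\nu)$ (when $n\ge3+\nu$) if and only if $\nu\ge3$. The implication $(4,0)\Rightarrow(3,2)$ fails for some graph on $n$ vertices for every $n\ge24$.

(c) For $k=3$ likewise nothing else is forced: there is a graph on 12 vertices whose $I(G)$ is exactly the set in (a) with $k=3$, $n=12$.

(d) For every $k\ge4$ there is a graph $G$ with $(k,0)\in I(G)$ and $(k-1,2)\notin I(G)$.

In particular the best replacement for $(3,2)$ is $(3,3)$, which by (a) is always attainable when $n\ge6$.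

## Changing signs by an entrywise product: what $(k,0)$ does force

We begin with the constructive side, part (a). It is also the first thing one would try in order to prove that $(3,2)$ always occurs, and we shall see where it stops.

One textbook fact is used throughout: $\pi(M)$ is the largest dimension of a subspace on which $x^TMx>0$ for all $x\neq0$, and similarly for $\nu(M)$ with $<0$. Three consequences:

* If $P$ is positive semidefinite, then $\nu(A+P)\le\nu(A)$, because where $A+P$ is negative definite, so is $A$. If moreover $P=vv^T$, then $\pi(A+P)\le\pi(A)+1$: on a $d$-dimensional subspace where $A+P$ is positive definite, the vectors orthogonal to $v$ form a subspace of dimension at least $d-1$ on which $A$ is positive definite.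
* If $P,Q$ are positive semidefinite, then $\pi(P-Q)\le\operatorname{rank}P$ and $\nu(P-Q)\le\operatorname{rank}Q$: a subspace where $P-Q$ is positive definite meets $\ker P$ only in $0$, and likewise for $Q$.
* A principal submatrix of $M$ has $\pi$ and $\nu$ no larger than those of $M$ (extend vectors by zeros). This is the part of interlacing that we need.

**Lemma 3 (Northeast Lemma, due to Barrett, Hall and Loewy).** If $(\pi,\nu)\in I(G)$ and $\pi+\nu<n$, then $(\pi+1,\nu),(\pi,\nu+1)\in I(G)$.

**Proof.** Let $A\in\mathcal S(G)$ have $\operatorname{pin}(A)=(\pi,\nu)$. Then $A$ is singular; take $x\in\ker A$ with some $x_i\neq0$, and let $\mathbf e_i$ be the $i$-th standard basis vector of $\mathbb R^n$. The column space of $A$ is $(\ker A)^\perp$, so $\mathbf e_i\notin\operatorname{col}(A)$.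

The matrices $A\pm\mathbf e_i\mathbf e_i^T$ lie in $\mathcal S(G)$, since only the diagonal has changed. If $(A\pm\mathbf e_i\mathbf e_i^T)y=0$, then $Ay=\mp y_i\mathbf e_i$; since $\mathbf e_i\notin\operatorname{col}(A)$, this gives $y_i=0$ and $Ay=0$. So the new kernel is $\{y\in\ker A:y_i=0\}$, which has dimension one less than $\ker A$ because $x_i\neq0$. The rank has gone up by exactly $1$.

For the plus sign, $\pi$ rises by at most $1$, $\nu$ does not rise, and $\pi+\nu$ rises by $1$. So the new partial inertia is $(\pi+1,\nu)$. The minus sign is symmetric. $\square$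

For some graphs the lemma settles the question at once. If $G$ is a disjoint union of four complete graphs on $m\ge2$ vertices and $J$ is the $m\times m$ all-ones matrix, then $J\oplus J\oplus J\oplus J$ has partial inertia $(4,0)$, while $J\oplus J\oplus J\oplus(-J)$ has $(3,1)$; the lemma then gives $(3,2)$. For a connected graph we cannot flip the sign of one block. The substitute is to multiply $M$ entrywise by a matrix with no zero entry at any edge.

**The case $k=2$ by hand.** Let $M_{uv}=x_u\cdot x_v$ with $x_u\in\mathbb R^2$ and $n\ge2$. For an orthonormal basis $w_1,w_2$ put $a_s=(w_s\cdot x_u)(w_s\cdot x_v)$, so $M_{uv}=a_1+a_2$. Multiply by $a_1-a_2$: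
$$M''_{uv}=(a_1+a_2)(a_1-a_2)=a_1^2-a_2^2 .$$
Each of $[a_1^2]_{uv}$, $[a_2^2]_{uv}$ is positive semidefinite of rank at most $1$, so $M''$ has $\pi,\nu\le1$. If $x_u$ has angle $\alpha_u$ and $w_1$ has angle $\theta$, then $a_1-a_2=|x_u||x_v|\cos(\alpha_u+\alpha_v-2\theta)$. On an edge $x_u,x_v\ne0$, so this vanishes for only finitely many $\theta$ modulo $2\pi$, and some $\theta$ works for all edges. Then $M''\in\mathcal S(G)$, and Lemma 3 gives $(1,1)\in I(G)$. For the path above, the standard basis already works:
$$M''=\begin{pmatrix}1&1&0\\1&0&-1\\0&-1&-1\end{pmatrix}=\begin{pmatrix}1\\1\\0\end{pmatrix}\begin{pmatrix}1&1&0\end{pmatrix}-\begin{pmatrix}0\\1\\1\end{pmatrix}\begin{pmatrix}0&1&1\end{pmatrix}.$$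

**Proof of Theorem 2(a).**

**Step 1: pairs with $\max(\pi,\nu)\ge k$.** By symmetry let $\pi\ge k$. Start from $(k,0)\in I(G)$ and apply Lemma 3, first raising the first entry to $\pi$, then the second to $\nu$. Before each application the sum is less than $\pi+\nu\le n$, so the lemma applies.

**Step 2: reduction for $(k-1,k-1)$.** Let $n\ge2k-2$. It suffices to find $M''\in\mathcal S(G)$ with $\pi,\nu\le k-1$; Lemma 3 then raises both numbers to $k-1$.

**Step 3: the matrix $M''$.** Let $M\in\mathcal S(G)$ have partial inertia $(k,0)$, so that $M_{uv}=x_u\cdot x_v$ with $x_u\in\mathbb R^k$. For an orthonormal basis $w_1,\dots,w_k$ put $a_s=a_s(u,v)=(w_s\cdot x_u)(w_s\cdot x_v)$, so $x_u\cdot x_v=\sum_sa_s$. Define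
$$M''_{uv}=\Big(\sum_sa_s\Big)(a_1-a_2)=\Big(a_1^2+\sum_{s\ge3}a_1a_s\Big)-\Big(a_2^2+\sum_{s\ge3}a_2a_s\Big).\tag{1}$$
The cross term $a_1a_2$ has cancelled. Each matrix $[a_sa_t]_{uv}$ has entries $t_ut_v$ with $t_u=(w_s\cdot x_u)(w_t\cdot x_u)$, so it is positive semidefinite of rank at most $1$. Each bracket in (1) has $1+(k-2)=k-1$ terms, so $M''$ is a difference of two positive semidefinite matrices of rank at most $k-1$, and $\pi,\nu\le k-1$.

**Step 4: a basis for which $M''\in\mathcal S(G)$.** If $uv$ is a non-edge, then $M''_{uv}=0$. We need $a_1(u,v)\ne a_2(u,v)$ for every edge $uv$. For one fixed edge, $a_1-a_2$ is a polynomial in the entries of $(w_1,\dots,w_k)\in SO(k)$, hence real-analytic on $SO(k)$. Suppose that it vanishes identically. As $k\ge3$, every orthonormal pair $x,y$ occurs as $(w_1,w_2)$, so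
$$(x\cdot x_u)(x\cdot x_v)=(y\cdot x_u)(y\cdot x_v)\quad\text{for all orthonormal }x,y.$$
Again since $k\ge3$, any two unit vectors have a common orthogonal unit vector, so $(x\cdot x_u)(x\cdot x_v)$ is constant on the unit sphere. Taking $x\perp x_u$ shows that the constant is $0$. A product of two linear forms that vanishes everywhere has a zero factor, so $x_u=0$ or $x_v=0$, contradicting $x_u\cdot x_v\neq0$.

So each edge gives a nonzero analytic function on the connected analytic manifold $SO(k)$. The zero set of each is closed with empty interior, and so is the finite union of these sets. A basis outside the union works for all edges. $\blacksquare$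

For $k=4$ this gives $(3,3)$. To reach $(3,2)$ one would like to lose one more term on one side, but (1) leaves three squares there, $a_2^2+a_2a_3+a_2a_4$, and $a_1a_2$ was the only term common to both brackets. Theorem 1 says that no other construction can do better for all graphs. We now turn to the obstruction.

## Realizing a zero pattern in an indefinite space

We translate "there is a matrix with $\pi\le p$, $\nu\le q$" into a statement about vectors. Let $W$ be a real space of dimension $p+q$ with a nondegenerate symmetric form $\langle\ ,\ \rangle$ of signature $(p,q)$. We recall: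

* For a subspace $L$, $\dim L^\perp=\dim W-\dim L$. So $L\perp L'$ implies $\dim L+\dim L'\le\dim W$. (A nonzero vector may be orthogonal to itself, such as $(1,1)$ for $x^2-y^2$, so $L\cap L^\perp$ need not be $0$.)
* If the form is nondegenerate on $U$, then $W=U\oplus U^\perp$ and signatures add.
* A subspace on which the form is $\le0$ has dimension at most $q$, since it meets a $p$-dimensional positive definite subspace only in $0$. A subspace on which the form is $\geq 0$ has dimension at most $p$.

If $M'$ is symmetric with $\pi\le p$, $\nu\le q$, the spectral theorem writes $M'_{uv}$ as $\pi$ terms $+t_ut_v$ plus $\nu$ terms $-t_ut_v$. Padding with zero coordinates, we get vectors $f(u)\in W$ with $\langle f(u),f(v)\rangle=M'_{uv}$. Let $S$ be a finite set of nonzero vectors. If $M'\in\mathcal S(G(S))$, then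
$$\text{for }u\ne v\text{ in }S:\qquad\langle f(u),f(v)\rangle=0\iff u\cdot v=0.\tag{2}$$
Nothing is assumed about $\langle f(u),f(u)\rangle$, which may be positive, negative or zero. Property (2) survives multiplying any $f(u)$ by a nonzero scalar. We do this freely, and write $\sim$ for equality up to a nonzero scalar. Theorem 1 follows once we show that no $f:S_{24}\to W$ with $W$ of signature $(3,2)$ satisfies (2).

We shall also need a 12-element set in $\mathbb R^3$: let $S_{12}$ consist of $e_1,e_2,e_3$, the six $e_i\pm e_j$, and $(1,1,1),(1,1,-1),(1,-1,1)$.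

In both cases write $f_i=f(e_i)$ and $b_i=\langle f_i,f_i\rangle$. Rescaling $f_i$ changes $b_i$ by a positive factor, so the sign of $b_i$ is intrinsic. For $S_{24}$ we may permute coordinates: if $\sigma$ is a permutation and $\sigma u=\pm u'$ with $u'\in S_{24}$, then $u\mapsto f(u')$ again satisfies (2).

## Pairs $ij$ whose four vectors span a plane

Let $S$ be $S_{12}$ or $S_{24}$, and let $f:S\to W$ satisfy (2) with $W$ nondegenerate. For $i\neq j$ let
$$L_{ij}=\operatorname{span}\{f_i,f_j,f(e_i+e_j),f(e_i-e_j)\},$$
with $e_i-e_j$ taken up to sign.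

**The vectors $f_i,f_j$ are independent.** Choose $l\ne i,j$. Then $f(e_i+e_l)$ is orthogonal to $f_j$ but not to $f_i$, and $f(e_j+e_l)$ is orthogonal to $f_i$ but not to $f_j$. So neither of $f_i,f_j$ is zero or a multiple of the other. In particular $\dim L_{ij}\ge2$.

**Definition (good pair).** The pair $ij$ is good if $\dim L_{ij}=2$.

If $f(u)=u$, every pair is good, as $L_{ij}=\operatorname{span}(e_i,e_j)$. The four orthogonality relations alone do not force this. In signature $(2,1)$ with form $x^2+y^2-z^2$, put $f_1=(1,0,0)$, $f_2=(0,1,0)$, $f(e_1+e_2)=(1,1,1)$, $f(e_1-e_2)=(1,1,2)$. Then $\langle f_1,f_2\rangle=0$, $\langle f(e_1+e_2),f(e_1-e_2)\rangle=1+1-2=0$, and the other four products are $1$. So (2) holds on $\{e_1,e_2,e_1\pm e_2\}$, but the span has dimension $3$.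

**What goodness gives.** Let $ij$ be good. Then $f(e_i+e_j)=\alpha f_i+\beta f_j$, and $\langle f_i,f_j\rangle=0$. By (2), $0\neq\langle f_i,f(e_i+e_j)\rangle=\alpha b_i$, so $\alpha\ne0$ and $b_i\neq0$; likewise $\beta\ne0$ and $b_j\ne0$. The coefficients of $f(e_i-e_j)$ are nonzero in the same way. Since $e_i+e_j\perp e_i-e_j$,
$$f(e_i+e_j)\sim f_i+\lambda f_j,\quad f(e_i-e_j)\sim f_i+\kappa f_j,\quad\lambda\kappa\neq0,\quad b_i+\lambda\kappa b_j=0.\tag{3}$$
For $w\in W$ put $w_i=\langle w,f_i\rangle/b_i$. Then $w\perp f_i+\lambda f_j$ iff $b_iw_i+\lambda b_jw_j=0$. If $\lambda=1$, which we can achieve by rescaling $f_j$, then $\kappa=-b_i/b_j$ and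
$$w\perp f(e_i+e_j)\iff b_iw_i+b_jw_j=0,\qquad w\perp f(e_i-e_j)\iff w_i=w_j.\tag{4}$$

So goodness lets us read orthogonality to $e_i\pm e_j$ as linear equations between coordinates.

## A triangle of good pairs, and the case of $\mathbb R^3$

**Lemma 4 (triangle).** Let $S$ be $S_{12}$ or $S_{24}$, let $f:S\to W$ satisfy (2) with $W$ nondegenerate, and let $12,13,23$ be good. Then $f_1,f_2,f_3$ can be rescaled so that (4) holds for each of these three pairs and $b_1=b_2=b_3\neq0$. Hence $U=\operatorname{span}(f_1,f_2,f_3)$ is a 3-dimensional definite subspace.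

**Proof.**

**Step 1: coordinates.** By goodness all $b_i\neq0$, and the $f_i$ are pairwise orthogonal. So $U$ is 3-dimensional and nondegenerate, and $W=U\oplus U^\perp$. Rescale $f_2$, then $f_3$, so that $f(e_1+e_2)\sim f_1+f_2$ and $f(e_2+e_3)\sim f_2+f_3$. Then (4) holds for $12$ and $23$. No scaling is left for the third pair, so write
$$f(e_1+e_3)\sim f_1+rf_3,\qquad f(e_1-e_3)\sim f_1+qf_3,\qquad b_1+rqb_3=0.$$
For a vector $h\in S$ with all entries $\pm1$, write $f(h)=x_1f_1+x_2f_2+x_3f_3+t_h$ with $t_h\in U^\perp$. Here $x_i=\langle f(h),f_i\rangle/b_i\ne0$, because $h\cdot e_i\neq0$.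

**Step 2: three vectors $h$ determine everything.** Take $h$ with first three entries $(1,1,1)$, $(1,1,-1)$, $(1,-1,1)$, and fourth entry $1$ if $S=S_{24}$.

* $(1,1,1)$ is orthogonal to $e_1-e_2$, $e_2-e_3$, $e_1-e_3$. So $x_1=x_2=x_3$ and $b_1x_1+qb_3x_3=0$. As $x_1=x_3\neq0$, $q=-b_1/b_3$; then $r=-b_1/(qb_3)=1$. So (4) holds for $13$ too.
* $(1,1,-1)$ is orthogonal to $e_1-e_2$, $e_1+e_3$, $e_2+e_3$. So $x_1=x_2$ and $b_1x_1=-b_3x_3=b_2x_2$. Hence $b_1=b_2$.
* $(1,-1,1)$ is orthogonal to $e_1+e_2$, $e_2+e_3$, $e_1-e_3$. So $b_1x_1=-b_2x_2=b_3x_3$ and $x_1=x_3$. Hence $b_1=b_3$. $\square$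

**Proof of Theorem 2(c).** The graph is $G(S_{12})$, and $(3,0)\in I(G(S_{12}))$ because $S_{12}$ spans $\mathbb R^3$. By (a), every pair in the claimed set occurs. A pair in $I(G(S_{12}))$ outside the set has $\pi,\nu\le2$ and is not $(2,2)$, so it is componentwise at most $(2,1)$ or at most $(1,2)$. By the symmetry of $I(G)$ we need only exclude $\pi\le2$, $\nu\le1$.

Suppose such a matrix exists; then we have $f:S_{12}\to W$ satisfying (2), with $W$ of signature $(2,1)$. Let $\{i,j,l\}=\{1,2,3\}$. All of $e_i,e_j,e_i\pm e_j$ are orthogonal to $e_l$, so $L_{ij}\perp f_l$. Since $f_l\neq0$ and $\dim W=3$, $\dim L_{ij}\le2$. So all three pairs are good. By Lemma 4, $W=U$ is definite, a contradiction. $\blacksquare$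

**The same argument in $\mathbb R^4$, and where it stops.** Let $f:S_{24}\to W$ satisfy (2). If $W$ had signature $(3,1)$, we could copy the proof: for $\{i,j,k,l\}=\{1,2,3,4\}$ we have $L_{ij}\perp L_{kl}$, so $\dim L_{ij}+\dim L_{kl}\le4$, and all six pairs are good. Then $f_1,\dots,f_4$ is an orthogonal basis of $W$, and Lemma 4 applied to the triples $123$ and $124$ shows that all $b_i$ have the same sign. So $W$ is definite, a contradiction. In signature $(3,2)$ the inequality reads
$$\dim L_{ij}+\dim L_{kl}\le5,\tag{5}$$
which permits dimensions $2$ and $3$. We no longer know that all pairs are good. We know only that at least one of $ij$, $kl$ is good. Moreover, Lemma 4 no longer contradicts the signature by itself, since a definite 3-space does fit into $W$. Both losses have to be made up.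

## Signature $(3,2)$: the good pairs contain a triangle or a star

We begin the proof of Theorem 1. The first statement is clear: $S_{24}$ spans $\mathbb R^4$. For the second, suppose $f:S_{24}\to W$ satisfies (2), with $W$ of signature $(3,2)$.

By (5) we can choose one good pair from each of $\{12,34\}$, $\{13,24\}$, $\{14,23\}$. Two pairs chosen from different sets share an index, so the first two chosen are $ab$ and $ac$ for some distinct $a,b,c$. With $d$ the fourth index, the third chosen pair is $ad$ or $bc$. So the chosen pairs form a star or a triangle in $K_4$. After permuting coordinates, there are two cases: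

* Case A: $12,13,23$ are good.
* Case B: $12,13,14$ are good.

## Case A: four vectors in a plane at obtuse angles

**Step 1: the signature of $U^\perp$.** By Lemma 4, rescale so that $b_1=b_2=b_3=b$ and (4) holds for $12,13,23$. $U$ is definite of dimension $3$. Signature $(3,2)$ allows no 3-dimensional negative definite subspace, so $b>0$, and $U^\perp$ is a negative definite plane.

**Step 2: the $U$-part of each $f(h)$.** Let $h=h_\varepsilon$ and $f(h)=x_1f_1+x_2f_2+x_3f_3+t_h$ with $t_h\in U^\perp$; again all $x_i\neq0$. For $i<j\le3$, $h\perp e_i-h_ih_je_j$. By (4) with equal $b$'s, this says $x_i=x_j$ if $h_ih_j=1$ and $x_i=-x_j$ if $h_ih_j=-1$. So $(x_1,x_2,x_3)$ is proportional to $(h_1,h_2,h_3)$, and we rescale $f(h)$ so that $x_i=h_4h_i$.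

**Step 3: the contradiction in the plane.** The vectors
$$(1,1,1,1),\quad(1,1,-1,-1),\quad(1,-1,1,-1),\quad(1,-1,-1,1)$$
are pairwise orthogonal. For two of them, $h\neq h'$, we have $\sum_{i\le3}h_ih_i'=-h_4h_4'$, so
$$0=\langle f(h),f(h')\rangle=b\,h_4h_4'\sum_{i\le3}h_ih_i'+\langle t_h,t_{h'}\rangle=-b+\langle t_h,t_{h'}\rangle .$$
In the Euclidean plane $(U^\perp,-\langle\ ,\ \rangle)$ we have found four vectors with pairwise inner products $-b<0$. They are nonzero; order their directions cyclically. The four consecutive angles add up to $360^\circ$, so one of them is at most $90^\circ$, and the corresponding inner product is $\ge0$. This is a contradiction, so Case A is impossible.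

## Case B: eight numbers with twelve prescribed products

Now nothing is known about the pairs $23,24,34$, so Lemma 4 is not available. In exchange, all four $f_i$ are now pairwise orthogonal with nonzero norms, so only one dimension of $W$ is left over. Each $f(h_\varepsilon)$ turns out to be determined up to its component in that one direction.

**Step 1: normalization.** All $b_i\ne0$, so $f_1,\dots,f_4$ span a nondegenerate 4-dimensional space $X$, and $W=X\oplus\mathbb Rz$ with $z\perp X$, $\langle z,z\rangle\ne0$. Divide the form by $b_1$. Orthogonality is unchanged, $\langle f_1,f_1\rangle=1$, and the signature is now $(3,2)$ or $(2,3)$. Rescale $f_2,f_3,f_4$ so that $f(e_1+e_k)\sim f_1+f_k$, and put $\beta_k=\langle f_k,f_k\rangle\neq0$ for $k=2,3,4$ and $c=\langle z,z\rangle\neq0$. Then (4) holds for $1k$, and by (3) $f(e_1-e_k)\sim f_1-\beta_k^{-1}f_k$.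

**Step 2: $\beta_k\neq-1$.** If $\beta_k=-1$, then $f(e_1+e_k)\sim f(e_1-e_k)$. But an $h_\varepsilon$ with $\varepsilon_k=1$ is orthogonal to $e_1-e_k$ and not to $e_1+e_k$, which contradicts (2).

**Step 3: coordinates of $f(h_\varepsilon)$.** Use coordinates with respect to $f_1;f_2,f_3,f_4;z$. The first coordinate of $f(h_\varepsilon)$ is nonzero since $h_\varepsilon\cdot e_1\neq0$; scale it to $1$. If $\varepsilon_k=1$, then $h_\varepsilon\perp e_1-e_k$, and (4) says that the $k$-th coordinate equals the first. If $\varepsilon_k=-1$, then $h_\varepsilon\perp e_1+e_k$, and (4) says $1+\beta_ky_k=0$. So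
$$f(h_\varepsilon)=(1;y_2,y_3,y_4;\mu_\varepsilon),\qquad y_k=1\ (\varepsilon_k=1),\quad y_k=-1/\beta_k\ (\varepsilon_k=-1).\tag{6}$$
Only the eight numbers $\mu_\varepsilon$ are unknown.

**Step 4: the products of the $\mu_\varepsilon$.** Let $h_\varepsilon\perp h_{\varepsilon'}$, so that $\varepsilon,\varepsilon'$ agree in exactly one index $k$. Each of the two indices $j$ where they differ contributes $\beta_j\cdot1\cdot(-1/\beta_j)=-1$ to $\langle f(h_\varepsilon),f(h_{\varepsilon'})\rangle$. Hence $0=1+\beta_ky_k^2-1-1+c\mu_\varepsilon\mu_{\varepsilon'}$, that is,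
$$-c\mu_\varepsilon\mu_{\varepsilon'}=\beta_k-1\ \text{ if they agree in }+,\qquad-c\mu_\varepsilon\mu_{\varepsilon'}=\beta_k^{-1}-1\ \text{ if they agree in }-.$$
Name the eight numbers: $m_0$ belongs to $(+,+,+)$ and $m_k$ to the $\varepsilon$ whose only $+$ is at $k$; $d_0$ belongs to $(-,-,-)$ and $d_k$ to the $\varepsilon$ whose only $-$ is at $k$. Let $\{i,j,k\}=\{2,3,4\}$. The sign patterns of $m_0,m_k$ agree only at $k$, in $+$, and so do those of $d_i,d_j$. The patterns of $m_i,m_j$ agree only at $k$, in $-$, and so do those of $d_0,d_k$. Thus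
$$-c\,m_0m_k=\beta_k-1=-c\,d_id_j,\qquad-c\,m_im_j=\beta_k^{-1}-1=-c\,d_0d_k.\tag{7}$$

**Step 5: $\beta_k^2\neq1$ for every $k$.** If all $\beta_k=1$, then $X$ is a positive definite 4-space, impossible in signature $(3,2)$ or $(2,3)$. So some $\beta_k\neq1$. For this $k$, (7) gives $m_0m_k\ne0$ and $m_im_j\neq0$, so all of $m_0,m_2,m_3,m_4$ are nonzero. Now (7) for each index shows that every $\beta$ differs from $1$. With Step 2,
$$\beta_k^2\neq1\qquad(k=2,3,4).\tag{8}$$

**Step 6: equations from $e_i\pm e_j$.** We have not yet used the vectors $e_i\pm e_j$ with $i<j$ in $\{2,3,4\}$. Let $l$ be the third index. As $e_i\pm e_j$ is orthogonal to $e_1$ and $e_l$, the vector $f(e_i-e_j)$ has $f_i,f_j,z$-coordinates $(p,q,r)$ and all other coordinates $0$; similarly $f(e_i+e_j)$ has $(p',q',r')$. Since $(e_i\pm e_j)\cdot e_i\neq0$, we have $p,p'\neq0$.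

The vector $e_i-e_j$ is orthogonal to the four $h_\varepsilon$ with $\varepsilon_i=\varepsilon_j$. If both signs are $+$, then $\mu_\varepsilon$ is $m_0$ or $d_l$ according to $\varepsilon_l=+$ or $-$; if both are $-$, it is $m_l$ or $d_0$. By (6),
$$\begin{aligned}\beta_ip+\beta_jq+c\,r\,m_0&=0,&\qquad\beta_ip+\beta_jq+c\,r\,d_l&=0,\\-p-q+c\,r\,m_l&=0,&-p-q+c\,r\,d_0&=0.\end{aligned}\tag{9}$$
The vector $e_i+e_j$ is orthogonal to the four $h_\varepsilon$ with $\varepsilon_i\ne\varepsilon_j$. If $\varepsilon_i=+$, $\varepsilon_j=-$, then $\mu_\varepsilon$ is $d_j$ or $m_i$ according to $\varepsilon_l=+$ or $-$; if $\varepsilon_i=-$, $\varepsilon_j=+$, it is $d_i$ or $m_j$. So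
$$\begin{aligned}\beta_ip'-q'+c\,r'd_j&=0,&\qquad\beta_ip'-q'+c\,r'm_i&=0,\\-p'+\beta_jq'+c\,r'd_i&=0,&-p'+\beta_jq'+c\,r'm_j&=0.\end{aligned}\tag{10}$$

**Step 7: all possibilities for $r,r'$ contradict (8).**

* If $r\neq0$, subtracting within the rows of (9) gives $m_0=d_l$ and $m_l=d_0$. By (7), $\beta_l-1=-c\,m_0m_l=-c\,d_ld_0=\beta_l^{-1}-1$, so $\beta_l^2=1$.
* If $r'\ne0$, the rows of (10) give $m_i=d_j$ and $m_j=d_i$. By (7), $\beta_l-1=-c\,d_id_j=-c\,m_im_j=\beta_l^{-1}-1$, so $\beta_l^2=1$.
* If $r=r'=0$, then (9) gives $q=-p$ and $\beta_ip=\beta_jp$, so $\beta_i=\beta_j$. And (10) gives $q'=\beta_ip'$ and $p'=\beta_jq'=\beta_i\beta_jp'$, so $\beta_i\beta_j=1$. Hence $\beta_i^2=1$.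

Each contradicts (8). So Case B is impossible too, and Theorem 1 is proved. $\blacksquare$

## All of $I(G_{24})$, and larger graphs

**Proof of Theorem 2(b).** The listed pairs are in $I(G_{24})$ by (a). If $(\pi,\nu)\in I(G_{24})$ is not listed, then $\pi,\nu\le3$ and $(\pi,\nu)\neq(3,3)$, so $(\pi,\nu)$ is componentwise at most $(3,2)$ or at most $(2,3)$. The first is excluded by Theorem 1, the second by Theorem 1 applied to $-M'$.

The pair $(3,\nu)$ is forced for $\nu\ge3$, $n\ge3+\nu$, by (a). It is not forced for $\nu\le2$, since $(3,\nu)\notin I(G_{24})$.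

For $n>24$, enlarge $S_{24}$ by the $n-24$ vectors $2e_1,3e_1,\dots$. The Gram matrix of the enlarged set still has partial inertia $(4,0)$. A matrix of the enlarged graph with partial inertia $(3,2)$ would have a principal submatrix in $\mathcal S(G_{24})$ with $\pi\le3$, $\nu\le2$, contradicting Theorem 1. $\blacksquare$

**Proof of Theorem 2(d).** For $k=4$ this is Theorem 1. Let $k\ge5$.

**Step 1: the graph.** Let $S\subset\mathbb R^k$ consist of all $e_i$, all $e_i\pm e_j$ $(i<j)$, and all vectors with exactly four nonzero entries, these being $\pm1$ with the first of them $+1$. Since $S$ spans $\mathbb R^k$, $(k,0)\in I(G(S))$. For a 4-subset $I\subset\{1,\dots,k\}$, the vectors of $S$ supported in $I$ form a copy $S_I$ of $S_{24}$.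

Suppose some $M'\in\mathcal S(G(S))$ has $\operatorname{pin}(M')=(k-1,2)$. We get $f:S\to W$ satisfying (2), with $W$ of signature $(k-1,2)$. The plan is to split off $k-4$ positive directions and land in signature $(3,2)$.

**Step 2: at most two $f(e_i)$ have nonpositive norm.** Let $Z=\{i:\langle f(e_i),f(e_i)\rangle\le0\}$ and suppose $|Z|\ge3$. Take three indices of $Z$ and a fourth index $l$. For each of the three indices $i$, $f(e_i+e_l)$ is orthogonal to the $f(e_j)$ of the other two but not to $f(e_i)$. Pairing a linear relation among the three vectors with $f(e_i+e_l)$ shows that the coefficient of $f(e_i)$ is zero, so the three are independent. They are pairwise orthogonal with nonpositive norms, so their span is a 3-dimensional subspace on which the form is $\le0$. In signature $(k-1,2)$ such a subspace has dimension at most $2$, a contradiction. So $|Z|\le2$.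

**Step 3: reduction to Theorem 1.** Choose a 4-subset $I\supseteq Z$. The $k-4$ vectors $f(e_j)$, $j\notin I$, are pairwise orthogonal with positive norms, so their span is positive definite of dimension $k-4$, and its orthogonal complement has signature $(3,2)$. The complement contains $f(S_I)$, because $e_j\perp S_I$ for $j\notin I$. So the vectors $f(u)$, $u\in S_I$, satisfy (2) in a space of signature $(3,2)$, and the proof of Theorem 1 has shown that this is impossible for a copy of $S_{24}$. $\blacksquare$
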